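\title{Occupation times of balls in transient Cayley graphs}

\begin{abstract}
Consider a transient Cayley graph of a finitely generated group and a symmetric irreducible random walk on it, with no assumption on the range or the moments of the steps. We prove that the expected time spent by the walk in the ball of radius $r$ about its starting point is at most $Cr^2$, as conjectured by Lyons, Peres, Sun and Zheng. The bound follows from a decay estimate for the probability of being in the ball at time $t$: it is at most $C(1+t/r^2)^{-d/2}$ on virtually nilpotent groups of growth degree $d$, and at most $C_D(1+t/r^2)^{-D}$ for every $D$ on all other infinite groups. The proof follows the smallest effective volume $W(R)$ of a function that is almost invariant at scale $R$. Growth of $W$ between consecutive scales forces decay, and a scale at which $W$ fails to grow produces an approximate group containing a large ball, to which the Breuillard--Green--Tao structure theorem applies.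
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Gamma$ be an infinite finitely generated group with identity $o$, and let $S$ be a finite symmetric generating set. Write $|x|$ for the word length of $x$ with respect to $S$, and $B_r=\{x\in\Gamma:|x|\le r\}$ for real $r\ge0$. The Cayley graph $G$ has vertex set $\Gamma$ and edges $\{x,xs\}$, $s\in S$; its graph distance is $|x^{-1}y|$, so the ball of radius $r$ about $y$ is $yB_r$.

Let $\mu$ be a probability measure on $\Gamma$ that is symmetric, $\mu(g)=\mu(g^{-1})$, and whose support generates $\Gamma$. The random walk with step law $\mu$ is $X_0=o$, $X_t=X_{t-1}g_t$ for integers $t\ge1$, where $g_1,g_2,\dots$ are independent with law $\mu$. Simple random walk is the case where $\mu$ is uniform on $S$, and $G$ is called \emph{transient} if simple random walk returns to $o$ only finitely often almost surely. The \emph{occupation time} of $B_r$ is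
\[
L_r=|\{t\ge0:X_t\in B_r\}|,\qquad\text{so that}\qquad \mathbb{E}[L_r]=\sum_{t\ge0}\mathbb{P}(X_t\in B_r).
\]
How large can $\mathbb{E}[L_r]$ be on a transient Cayley graph?

Simple random walk on $\mathbb{Z}^d$ suggests the answer. The Euclidean norm satisfies $\mathbb{E}\|X_t\|^2=t$, so the walk needs time of order $r^2$ to leave $B_r$. At a time $t\gg r^2$ it is spread, heuristically, over about $t^{d/2}$ points, so it lies in $B_r$ with probability about $(r^2/t)^{d/2}$. The sum of $(r^2/t)^{d/2}$ over $t\ge r^2$ converges exactly when $d\ge3$, and it is then of order $r^2$. A group that grows faster than $\mathbb{Z}^3$ offers the walk more room, so one guesses that $r^2$ is the worst case. Lyons, Peres, Sun and Zheng \cite{LPSZ} conjectured that $\mathbb{E}[L_r]\le Cr^2$ for a symmetric random walk on any transient Cayley graph. The following bounds were known, with constants independent of $r\ge1$: $Cr^2$ for simple random walk under polynomial growth; $Cr^3$ for simple random walk under exponential growth; $Cr$ when the walk escapes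 at a linear rate, for example on nonamenable Cayley graphs; and $Cr^2\sqrt{\log|B_r|}$, in particular $Cr^{5/2}$, whenever $\mu$ has finite support. We do not use these bounds.

The heuristic above is the estimate $\mathbb{P}(X_t\in B_r)\le|B_r|\max_x\mathbb{P}(X_t=x)$, and fast growth makes this estimate worse: if $|B_r|$ is exponential in $r$ while the maximum decays like $\exp(-t^{\alpha})$ with $\alpha<\frac12$, the right-hand side exceeds $1$ until a time of order $r^{1/\alpha}\gg r^2$. A proof of the conjecture has to compare the scale $\sqrt t$ with the scale $r$ directly, without passing through single points.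

\subsection{Results}

Constants $C,c>0$ may depend on $\Gamma$, $S$, $\mu$ and on displayed subscripts, but never on $r$, $t$, $k$ or $y$. A group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index, and $|B_n|\asymp n^d$ means $cn^d\le|B_n|\le Cn^d$ for all integers $n\ge1$.

\begin{theorem}\label{thm:main}
If $G$ is transient and $\mu$ is symmetric with support generating $\Gamma$, then $\mathbb{E}[L_r]\le Cr^2$ for all $r\ge1$.
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $\Gamma$ be infinite and let $\mu$ be symmetric with support generating $\Gamma$; the graph $G$ is not assumed transient in \textup{(a)} and \textup{(b)}.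
\begin{enumerate}
\item[(a)] If $\Gamma$ is virtually nilpotent with $|B_n|\asymp n^d$, then $\mathbb{P}(X_t\in B_r)\le C(1+t/r^2)^{-d/2}$ for all $t\ge0$ and $r\ge1$.
\item[(b)] If $\Gamma$ is not virtually nilpotent, then for every $D>0$ there is $C_D$ such that $\sup_{y\in\Gamma}\mathbb{P}(X_t\in yB_r)\le C_D(1+t/r^2)^{-D}$ for all $t\ge0$ and $r\ge1$.
\item[(c)] If $G$ is transient, there is $C$ such that $\mathbb{E}[L_r^k]\le k!\,(Cr^2)^k$ for all integers $k\ge0$ and all $r\ge1$. Hence $\mathbb{E}\exp(L_r/(2Cr^2))\le2$.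
\item[(d)] The order $r^2$ is optimal, even among groups of exponential growth: simple random walk satisfies $\mathbb{E}[L_r]\ge cr^2$ for all $r\ge1$ on a transient Cayley graph of $\mathbb{Z}^3$ and on a transient Cayley graph of the lamplighter group $\mathbb{Z}_2\wr\mathbb{Z}$, which has exponential growth.
\end{enumerate}
\end{theorem}

\begin{remark}\label{rem:hyp}
Symmetry of $\mu$ makes the transition operator self-adjoint, which is used whenever we pass from a quadratic form to a norm. The generation hypothesis enters only in Lemma~\ref{lem:compare}; without it $\mu$ could be the point mass at $o$, and then $L_r=\infty$. That lemma bounds the energy of the generators from above by the energy of $\mu$, and further jumps, however long, only add to the latter; this is why no range or moment assumption is needed. Transience is used once, to exclude $d\le2$ in the virtually nilpotent case; for simple random walk on a recurrent $G$ one has $L_r=\infty$ almost surely.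
\end{remark}

\subsection{The method}

We replace the ball $B_r$ by a nonnegative function $f$ on $\Gamma$ that changes little under right translation by elements of $B_r$, and among such functions we take one whose effective volume $\|f\|_1^2/\|f\|_2^2$ is nearly as small as possible. The infimum is the \emph{profile} $W(r)$ (Section~\ref{sec:profile}). Under the heat flow the $\ell^1$ norm of $f$ is conserved. As long as the $\ell^2$ norm is large, the effective volume is below $W(R')$ for a larger scale $R'$, so the function cannot be almost invariant at scale $R'$, and the $\ell^2$ norm decays at rate $1/R'^2$. Only the ratio $W(R')/W(r)$ enters (Section~\ref{sec:decay}). For virtually nilpotent groups $W(R)$ is of order $R^d$. For other groups we do not compute $W$; we show that $W(32R)/W(R)\to\infty$ whenever $W$ is finite (Section~\ref{sec:stall}). A scale at which this ratio is bounded yields a set of small doubling, then an approximate group containing $B_R$, and the structure theorem for approximate groups makes $\Gamma$ virtually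 nilpotent. Sections~\ref{sec:proofs} and~\ref{sec:sharp} complete the proofs.

\section{Preliminaries}\label{sec:prelim}

\subsection{Translations and energy}

Norms $\|\cdot\|_p$ are those of $\ell^p(\Gamma)$, and $\langle\cdot,\cdot\rangle$ is the inner product of real $\ell^2(\Gamma)$. The right translation $(\rho_xh)(z)=h(zx)$ is unitary on $\ell^2$, and $\rho_x\rho_y=\rho_{xy}$. The transition operator $P=\sum_g\mu(g)\rho_g$ has norm at most $1$, and it is self-adjoint because $\rho_g^*=\rho_{g^{-1}}$ and $\mu$ is symmetric. It maps nonnegative functions to nonnegative functions with the same $\ell^1$ norm. Since $\rho_{X_t}=\rho_{g_1}\cdots\rho_{g_t}$ with independent factors, $\mathbb{E}\,\rho_{X_t}h=P^th$. From $\|\rho_gh-h\|_2^2=2\|h\|_2^2-2\langle\rho_gh,h\rangle$ we get the second expression for the energy of the walk,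
\[
\mathcal{E}_\mu(h)=\langle(I-P)h,h\rangle=\frac12\sum_g\mu(g)\|\rho_gh-h\|_2^2 .
\]
The corresponding quantity for the generators depends only on the graph:
\[
\mathcal{E}_S(h)=\sum_{s\in S}\|\rho_sh-h\|_2^2=\sum_{s\in S}\sum_{z\in\Gamma}(h(zs)-h(z))^2 .
\]
If $x=x_1\cdots x_k$, then $\rho_xh-h=\sum_{i=1}^k\rho_{x_1\cdots x_{i-1}}(\rho_{x_i}h-h)$, so
\begin{equation}\label{eq:telescope}
\|\rho_xh-h\|_2\le\sum_{i=1}^k\|\rho_{x_i}h-h\|_2 .
\end{equation}
Writing $x$ as a product of $|x|$ generators gives
\begin{equation}\label{eq:lip}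
\|\rho_xh-h\|_2\le|x|\,\mathcal{E}_S(h)^{1/2}.
\end{equation}

\begin{lemma}\label{lem:compare}
There is $C_\mu\ge1$ such that $\mathcal{E}_S(h)\le C_\mu\mathcal{E}_\mu(h)$ for all $h\in\ell^2(\Gamma)$.
\end{lemma}

\begin{proof}
The support of $\mu$ is symmetric and generates $\Gamma$, so each $s\in S$ is a product $g_1\cdots g_k$ with $\mu(g_i)>0$. Keeping one term of $\mathcal{E}_\mu$ gives $\|\rho_{g_i}h-h\|_2^2\le2\mathcal{E}_\mu(h)/\mu(g_i)$. By \eqref{eq:telescope} and the Cauchy--Schwarz inequality, $\|\rho_sh-h\|_2^2\le k\sum_i2\mathcal{E}_\mu(h)/\mu(g_i)$. Sum over the finite set $S$.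
\end{proof}

\subsection{Facts from group theory}

A group is nilpotent if its lower central series $\Gamma_1=\Gamma$, $\Gamma_{i+1}=[\Gamma,\Gamma_i]$ reaches the trivial group. Subgroups of nilpotent groups are nilpotent, and if $Z_0$ is a central subgroup of $Z$ with $Z/Z_0$ nilpotent, then $Z$ is nilpotent: some $Z_i$ lies in $Z_0$, and then $Z_{i+1}$ is trivial. We use two classical theorems.

\begin{theorem}[Bass, Guivarc'h]\label{thm:bass}
If $\Gamma$ is infinite, finitely generated and virtually nilpotent, then $|B_n|\asymp n^d$ for some integer $d\ge1$.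
\end{theorem}

\begin{theorem}[Nash-Williams, Varopoulos]\label{thm:rec}
If $|B_n|\le Cn^2$ for all $n\ge1$, then simple random walk on $G$ is recurrent.
\end{theorem}

For subsets of $\Gamma$ write $AA'=\{aa':a\in A,\ a'\in A'\}$, $A^{-1}=\{a^{-1}:a\in A\}$ and $A^k=A\cdots A$. A finite set $V\subset\Gamma$ is a \emph{$K$-approximate group} if $V=V^{-1}$, $o\in V$, and $V^2\subset QV$ for some set $Q$ with $|Q|\le K$. (The set $Q$ that we construct is also symmetric and contained in $V^3$, so conventions that require this are met.) A finite subgroup is a $1$-approximate group, and $\{-n,\dots,n\}\subset\mathbb{Z}$ is a $2$-approximate group with $Q=\{-n,n\}$. We need the following weak form of the structure theorem.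

\begin{theorem}[Breuillard--Green--Tao {\cite[Theorem 1.6]{BGT}}]\label{thm:bgt}
For every $K\ge1$ there is an integer $m(K)\ge1$ with the following property. If $V\subset\Gamma$ is a $K$-approximate group, then there are a subgroup $G_0$ of $\Gamma$ and a finite normal subgroup $H$ of $G_0$ such that $G_0/H$ is nilpotent and $V$ is covered by at most $m(K)$ left cosets of $G_0$.
\end{theorem}

\section{Test functions and the profile}\label{sec:profile}

The first step trades the ball for a function.

\begin{lemma}\label{lem:test}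
Let $f\ge0$ satisfy $\|f\|_2=1$ and $\langle\rho_xf,f\rangle\ge\frac12$ for all $x\in B_r$. Then for all $t\ge0$ and $y\in\Gamma$,
\[
\mathbb{P}(X_t\in B_r)\le2\langle P^tf,f\rangle,\qquad \mathbb{P}(X_t\in yB_r)\le2\langle P^{2t}f,f\rangle^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $\varphi_y(x)=\langle\rho_xf,\rho_yf\rangle$. It is nonnegative everywhere because $f\ge0$, and for $x=yb$ with $b\in B_r$ it equals $\langle\rho_y\rho_bf,\rho_yf\rangle=\langle\rho_bf,f\rangle\ge\frac12$. Hence $\mathbb{P}(X_t\in yB_r)\le2\,\mathbb{E}\varphi_y(X_t)=2\langle P^tf,\rho_yf\rangle$. For $y=o$ this is the first bound. In general the right-hand side is at most $2\|P^tf\|_2=2\langle P^{2t}f,f\rangle^{1/2}$.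
\end{proof}

Nothing ties $f$ to the shape or the position of the ball, and we are free to choose the $f$ for which $\langle P^tf,f\rangle$ is easiest to bound. By \eqref{eq:lip}, small energy guarantees the hypothesis of the lemma. A concentrated function should lose $\ell^2$ norm faster than a spread-out one, so we measure concentration.

\begin{definition}\label{def:W}
For $0\ne h\in\ell^1(\Gamma)$ the \emph{effective volume} is $v(h)=\|h\|_1^2/\|h\|_2^2$. For $R>0$, a function $h$ is \emph{$R$-smooth} if $0\ne h\in\ell^1(\Gamma)$, $h\ge0$ and $\mathcal{E}_S(h)\le\|h\|_2^2/R^2$. The \emph{profile} is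
\[
W(R)=\inf\{v(h):h\text{ is }R\text{-smooth}\},\qquad\inf\emptyset=\infty .
\]
\end{definition}

The name is justified by $v(\mathbf{1}_F)=|F|$ and, by Cauchy--Schwarz, $v(h)\le|\operatorname{supp}h|$. The profile is nondecreasing, because an $R'$-smooth function is $R$-smooth for $R\le R'$, and $W\ge1$ because $\|h\|_1\ge\|h\|_2$. It does not depend on $\mu$. We will use the definition in contrapositive form: a nonzero $h\ge0$ in $\ell^1$ with $v(h)<W(R)$ has $\mathcal{E}_S(h)>\|h\|_2^2/R^2$.

\begin{lemma}\label{lem:smooth}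
If $h$ is $R$-smooth, then $\langle\rho_xh,h\rangle\ge\frac12\|h\|_2^2$ for all $x\in B_R$. Consequently $W(R)\ge\frac12|B_R|$.
\end{lemma}

\begin{proof}
By \eqref{eq:lip}, $\langle\rho_xh,h\rangle=\|h\|_2^2-\frac12\|\rho_xh-h\|_2^2\ge\|h\|_2^2(1-|x|^2/(2R^2))$. Since $h\ge0$, we have $\|h\|_1^2=\sum_{x\in\Gamma}\sum_zh(zx)h(z)\ge\sum_{x\in B_R}\langle\rho_xh,h\rangle\ge\frac12|B_R|\,\|h\|_2^2$.
\end{proof}

\begin{example}\label{ex:Z}
For a finite set $F$ we have $\mathcal{E}_S(\mathbf{1}_F)=\sum_{s\in S}|F\triangle Fs|$, so $W(R)\le|F|$ as soon as this boundary term is at most $|F|/R^2$. Indicators can be wasteful. On $\mathbb{Z}$ with $S=\{\pm1\}$, an interval of $n$ points has energy $4$, so it is $R$-smooth only when $n\ge4R^2$. The tent $h(x)=(1-|x|/n)_+$ has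
\[
\mathcal{E}_S(h)=2\cdot2n\cdot\frac1{n^2}=\frac4n,\qquad\|h\|_2^2=1+2\sum_{j=1}^{n-1}\frac{j^2}{n^2}=\frac{2n^2+1}{3n},\qquad\|h\|_1=n .
\]
It is $R$-smooth when $n\ge\sqrt6R$, and $v(h)\le\frac32n$. With Lemma~\ref{lem:smooth}, $W(R)$ is of order $R$ for $R\ge1$.
\end{example}

Tents work whenever balls have bounded doubling.

\begin{lemma}\label{lem:poly}
If $|B_n|\asymp n^d$, then $cR^d\le W(R)\le CR^d$ for all $R\ge1$.
\end{lemma}

\begin{proof}
The lower bound follows from Lemma~\ref{lem:smooth} and $\lfloor R\rfloor\ge R/2$. For the upper bound let $h(x)=(1-|x|/n)_+$ with an integer $n\ge1$. Each difference $h(zs)-h(z)$ is at most $1/n$ in absolute value and vanishes unless $|z|\le n$, so $\mathcal{E}_S(h)\le|S||B_n|/n^2$. Also $h\ge\frac12$ on $B_{n/2}$, so $\|h\|_2^2\ge\frac14|B_{n/2}|$. The ratio $|B_n|/|B_{n/2}|$ is bounded, hence $\mathcal{E}_S(h)\le a^2\|h\|_2^2/n^2$ for a constant $a\ge1$. With $n=\lceil aR\rceil$ the function $h$ is $R$-smooth, and $W(R)\le|\operatorname{supp}h|\le|B_n|\le C(2aR)^d$.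
\end{proof}

\section{Growth of the profile implies decay}\label{sec:decay}

It is convenient to run the walk in continuous time. For $u\ge0$ let
\[
T_u=e^{-u(I-P)}=\sum_{j\ge0}e^{-u}\frac{u^j}{j!}P^j .
\]
For $0\ne f\ge0$ in $\ell^1$ put $f_u=T_uf$ and $q(u)=\|f_u\|_2^2=\langle T_{2u}f,f\rangle$. Then $f_u\ge e^{-u}f$, so $q>0$; moreover $\|f_u\|_1=\|f\|_1$, and by Lemma~\ref{lem:compare}
\begin{equation}\label{eq:ode}
q'(u)=-2\mathcal{E}_\mu(f_u)\le-\frac2{C_\mu}\mathcal{E}_S(f_u).
\end{equation}
In particular $q$ is continuous and nonincreasing.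

\subsection{A model computation}

Suppose that $cR^d\le W(R)\le CR^d$ for $R\ge1$, with $c\le1$, as on $\mathbb{Z}^d$. Take an $R$-smooth $f$ with $\|f\|_2=1$ and $N=\|f\|_1^2\le2CR^d$. At time $u$ the effective volume of $f_u$ is $N/q(u)\ge1$. The scale $R'=(2N/(cq(u)))^{1/d}\ge1$ has $W(R')\ge2N/q(u)>v(f_u)$, so $f_u$ is not $R'$-smooth:
\[
\mathcal{E}_S(f_u)>\frac{q(u)}{R'^2}=\Big(\frac c{2N}\Big)^{2/d}q(u)^{1+2/d}\ge\frac{c'}{R^2}\,q(u)^{1+2/d}.
\]
By \eqref{eq:ode}, $(q^{-2/d})'\ge c''/R^2$, and since $q(0)=1$ we obtain $q(u)\le(1+c''u/R^2)^{-d/2}$. This is the decay predicted in the introduction. The two bounds on $W$ were used only through their consequence $W(R')/W(R)\ge(c/C)(R'/R)^d$. The general statement assumes such an inequality along a geometric sequence of scales and nothing else.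

\subsection{The general statement}

From now on $\Lambda=32$. In this section any $\Lambda\ge2$ would do; the value is chosen to make the errors $1/\Lambda$ and $4/\Lambda^2=1/256$ in Section~\ref{sec:stall} small.

\begin{proposition}\label{prop:decay}
Suppose that $W(R)<\infty$ for all $R$ and that, for some $D>0$, $c_0\in(0,1]$ and $r_0\ge1$,
\begin{equation}\label{eq:growth}
W(\Lambda^kR)\ge c_0\Lambda^{2Dk}W(R)\qquad\text{for all }R\ge r_0\text{ and all integers }k\ge0 .
\end{equation}
Then there is $C$, depending only on $D,c_0,r_0,C_\mu$, such that for every $r\ge1$ there is $f\ge0$ with $\|f\|_2=1$, $\langle\rho_xf,f\rangle\ge\frac12$ for $x\in B_r$, and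
\[
\langle P^tf,f\rangle\le C(1+t/r^2)^{-D}\qquad\text{for all }t\ge0 .
\]
\end{proposition}

\begin{proof}
Let $R=\max(r,r_0)\le r_0r$. Since $W(R)$ is finite and positive, there is an $R$-smooth $f$ with $\|f\|_2=1$ and $\|f\|_1^2\le2W(R)$. Lemma~\ref{lem:smooth} gives $\langle\rho_xf,f\rangle\ge\frac12$ on $B_R\supset B_r$.

\emph{Continuous time.} Let $\theta_k=(2/c_0)\Lambda^{-2Dk}$ for $k\ge0$. If $q(u)>\theta_k$, then
\[
v(f_u)<\frac{2W(R)}{\theta_k}=c_0\Lambda^{2Dk}W(R)\le W(\Lambda^kR),
\]
so $f_u$ is not $\Lambda^kR$-smooth, and \eqref{eq:ode} gives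
\begin{equation}\label{eq:rate}
q'(u)\le-\frac{2}{C_\mu\Lambda^{2k}R^2}\,q(u)\qquad\text{whenever }q(u)>\theta_k .
\end{equation}
Let $u_k=\inf\{u\ge0:q(u)\le\theta_k\}$. Then $u_0=0$ because $\theta_0\ge2>q(0)$, and $u_k$ is nondecreasing in $k$. Suppose $u_{k-1}<\infty$, so that $q(u_{k-1})\le\theta_{k-1}$. For $u\in[u_{k-1},u_k)$, integrating \eqref{eq:rate} gives
\[
\theta_k<q(u)\le\theta_{k-1}\exp\Big(-\frac{2(u-u_{k-1})}{C_\mu\Lambda^{2k}R^2}\Big).
\]
Since $\log(\theta_{k-1}/\theta_k)=2D\log\Lambda$, it follows that $u_k-u_{k-1}\le C_\mu D(\log\Lambda)\Lambda^{2k}R^2$. Summing, and using $\sum_{j\le k}\Lambda^{2j}\le2\Lambda^{2k}$, we get $u_k\le b\Lambda^{2k}R^2$ with $b=2C_\mu D\log\Lambda$.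

If $u\ge bR^2$, let $k\ge0$ be the largest integer with $b\Lambda^{2k}R^2\le u$. Then $u\ge u_k$ and $\Lambda^{-2k}<\Lambda^2bR^2/u$, so $q(u)\le\theta_k\le(2/c_0)(\Lambda^2bR^2/u)^D$. If $0<u<bR^2$, the last expression exceeds $1\ge q(u)$. With $b'=(2/c_0)(\Lambda^2br_0^2)^D$ we therefore have $q(u)\le\min\{1,b'(r^2/u)^D\}$. Using the first term for $u\le r^2$, where $1+u/r^2\le2$, and the second for $u\ge r^2$, where $1+u/r^2\le2u/r^2$, we obtain
\begin{equation}\label{eq:q}
q(u)\le C'(1+u/r^2)^{-D},\qquad C'=2^D\max(1,b').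
\end{equation}

\emph{Discrete time.} The quantity $q(n/2)$ is an average of the numbers $a_t=\langle P^tf,f\rangle$ over a Poisson time. The sequence $a_t$ need not be monotone, since $P$ may have negative spectrum, but three facts suffice: $a_t\ge0$ because $f\ge0$; $a_{2j}=\|P^jf\|_2^2$ is nonincreasing in $j$; and $a_{2j+1}=\langle PP^jf,P^jf\rangle\le a_{2j}$. Let $n\ge4$ be an integer and let $\xi$ be a Poisson variable of mean $n$. Then $\mathbb{P}(\xi\text{ even})=\frac12(1+e^{-2n})\ge\frac12$, and Chebyshev's inequality gives $\mathbb{P}(\xi>2n)\le n/n^2\le\frac14$. Keeping only the even values $\xi\le2n$,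
\[
q(n/2)=\langle T_nf,f\rangle=\sum_{t\ge0}\mathbb{P}(\xi=t)\,a_t\ge\tfrac14a_{2n}.
\]
For $t\ge8$ take $n=\lfloor t/2\rfloor$; then $n/2\ge(t-1)/4\ge t/5$, and \eqref{eq:q} gives $a_t\le a_{2n}\le4q(n/2)\le4\cdot5^DC'(1+t/r^2)^{-D}$. For $t\le7$ we have $1+t/r^2\le8$, so $a_t\le1\le8^D(1+t/r^2)^{-D}$.
\end{proof}

\section{The profile cannot stall}\label{sec:stall}

To apply Proposition~\ref{prop:decay} we need a lower bound on $W(\Lambda R)/W(R)$. The inequality $W\ge\frac12|B_R|$ shows that $W$ is large on a group of fast growth, but without a matching upper bound it says nothing about this ratio: a priori $W$ could jump far above $|B_R|$ at one scale and then stay almost constant over many scales. The next proposition excludes this.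

\begin{proposition}\label{prop:key}
Suppose that $W(R)<\infty$ for all $R$ and that $\Gamma$ is not virtually nilpotent. Then for every $K\ge1$ there is $r_0(K)\ge1$ such that $W(\Lambda R)\ge KW(R)$ for all $R\ge r_0(K)$.
\end{proposition}

By Lemma~\ref{lem:poly} the conclusion fails for virtually nilpotent groups, where $W(\Lambda R)/W(R)$ is bounded. The proof shows that one large scale with a bounded ratio already forces this structure.

\subsection{The case of an indicator function}\label{sub:model}

Suppose that $W(\Lambda R)<KW(R)$ is witnessed by an indicator: $\mathbf{1}_F$ is $\Lambda R$-smooth and $|F|<KW(R)$. Thus $F$ is much smoother than scale $R$ requires, yet no $R$-smooth function is smaller than $F$ by more than a factor $K$. To exploit this we build smaller smooth functions out of $F$. Energy is defined by right translations, which commute with left translations, so $yF$ is as smooth as $F$, and the natural candidates are the sets $F\cap yF$.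

If exactly one of $x,xs$ lies in $F\cap yF$, then either exactly one of $x,xs$ lies in $F$ and $y^{-1}xs\in F$, or $x\in F$ and exactly one of $y^{-1}x,y^{-1}xs$ lies in $F$. Each alternative holds for $|F|\,\mathcal{E}_S(\mathbf{1}_F)$ triples $(x,s,y)$, so
\[
\sum_y\mathcal{E}_S(\mathbf{1}_{F\cap yF})\le2|F|\,\mathcal{E}_S(\mathbf{1}_F)\le\frac{2|F|^2}{\Lambda^2R^2},\qquad\text{while}\qquad\sum_y|F\cap yF|=|F|^2 .
\]
If $\mathbf{1}_{F\cap yF}$ is not $R$-smooth, then $|F\cap yF|\le R^2\mathcal{E}_S(\mathbf{1}_{F\cap yF})$, so such $y$ contribute at most $2|F|^2/\Lambda^2$ to the second sum. If it is $R$-smooth, then $|F\cap yF|\ge W(R)>|F|/K$, and by the second sum there are fewer than $K|F|$ such $y$. Finally, if $x,x'$ are independent and uniform in $F$, then $xx'^{-1}=y$ with probability $|F\cap yF|/|F|^2$. We conclude that all but a fraction $2/\Lambda^2$ of the $|F|^2$ quotients $xx'^{-1}$ fall in a set of fewer than $K|F|$ elements. This is group-like behavior: for a coset $F=Hx_0$ of a finite subgroup the quotients fill exactly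 $|F|$ elements. At the same time $F$ is almost invariant under right multiplication by $B_R$, so the group-like object should contain $B_R$.

Three tasks remain: to run this argument for a general $f$, to upgrade ``most quotients'' to all quotients of a large subset, and to extract an approximate group.

\subsection{A set of small doubling}

Throughout this subsection $R\ge1$, $K\ge1$, $W=W(R)<\infty$ and $W(\Lambda R)<KW$. Fix a $\Lambda R$-smooth $f$ with
\[
\|f\|_2=1,\qquad\mathcal{E}_S(f)\le(\Lambda R)^{-2},\qquad N:=\|f\|_1^2<KW,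
\]
and let $\nu$ be the probability measure $\nu(x)=f(x)^2$, which replaces the uniform measure on $F$. Put $\eta=\frac1{128}$. The normalized overlap $|F\cap yF|/|F|$ is replaced by
\[
\psi(y)=\sum_xf(x)f(y^{-1}x).
\]
We have $\psi\ge0$, $\sum_y\psi(y)=N$, and $\psi(y^{-1})=\psi(y)$ by the substitution $x\mapsto y^{-1}x$. The set of \emph{popular quotients} $\Pi=\{y:\psi(y)\ge\eta/K\}$ is therefore symmetric.

\begin{lemma}\label{lem:popular}
If $x,x'$ are independent with law $\nu$, then $\mathbb{P}(xx'^{-1}\notin\Pi)<\frac1{64}$.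
\end{lemma}

\begin{proof}
Let $F_y(x)=f(x)f(y^{-1}x)$, so that $F_y\ge0$ and $\|F_y\|_1=\psi(y)\le1$, and let $w_y=\|F_y\|_2^2=\sum_x\nu(x)\nu(y^{-1}x)=\mathbb{P}(xx'^{-1}=y)$. Write
\[
F_y(xs)-F_y(x)=\big(f(xs)-f(x)\big)f(y^{-1}xs)+f(x)\big(f(y^{-1}xs)-f(y^{-1}x)\big).
\]
Square each term on the right and sum over $y$ with $x,s$ fixed. The first term gives $(f(xs)-f(x))^2$; the second gives $f(x)^2\|\rho_sf-f\|_2^2$, since $y^{-1}x$ runs over $\Gamma$. Each sums to $\mathcal{E}_S(f)$ over $x$ and $s$. By $(a+b)^2\le2a^2+2b^2$,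
\[
\sum_y\mathcal{E}_S(F_y)\le4\mathcal{E}_S(f)\le\frac4{\Lambda^2R^2}.
\]
Let $Y$ be the set of $y$ for which $F_y$ is $R$-smooth. If $y\notin Y$, then $w_y=0$ or $\mathcal{E}_S(F_y)>w_y/R^2$; in both cases $w_y\le R^2\mathcal{E}_S(F_y)$, so $\sum_{y\notin Y}w_y\le4/\Lambda^2$. If $y\in Y$, the definition of $W$ gives $\psi(y)^2\ge Ww_y$, and therefore
\[
\sum_{y\in Y\setminus\Pi}w_y\le\frac1W\sum_{y\notin\Pi}\psi(y)^2\le\frac{\eta}{KW}\sum_y\psi(y)=\frac{\eta N}{KW}\le\eta .
\]
Altogether $\mathbb{P}(xx'^{-1}\notin\Pi)\le\frac1{128}+\frac1{256}<\frac1{64}$.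
\end{proof}

To pass from $\nu$-measure to cardinality we need $f$ to be roughly constant where $\nu$ lives. Put $\alpha=1/(16\sqrt N)$ and $\beta=3\Lambda/\sqrt W$; then $\beta/\alpha<48\Lambda\sqrt K$. Small values of $f$ carry little mass for any function of effective volume $N$. Large values carry little mass because a heavy peak, cut off from the rest, would be an $R$-smooth function of effective volume below $W$.

\begin{lemma}\label{lem:flat}
We have $\nu(f<\alpha)\le\frac1{16}$, $|\{f\ge\alpha\}|\le16N$ and $\nu(f>\beta)\le\frac1{256}$.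
\end{lemma}

\begin{proof}
First, $\nu(f<\alpha)=\sum_{f<\alpha}f^2\le\alpha\|f\|_1=\frac1{16}$ and $|\{f\ge\alpha\}|\le\|f\|_1/\alpha=16N$. Let $g=(f-\beta/2)_+$. The map $a\mapsto(a-\beta/2)_+$ is $1$-Lipschitz, so $\mathcal{E}_S(g)\le\mathcal{E}_S(f)\le(\Lambda R)^{-2}$. Suppose $\|g\|_2^2\ge\Lambda^{-2}$. Then $g$ is $R$-smooth, so $\|g\|_1^2\ge W\|g\|_2^2\ge W/\Lambda^2$. On the other hand $\|g\|_1\le\sum_{f>\beta/2}f\le(2/\beta)\sum f^2=2/\beta$. Together these give $\beta\le2\Lambda/\sqrt W$, a contradiction. So $\|g\|_2^2<\Lambda^{-2}$. Where $f>\beta$ we have $g>f/2$, hence $\nu(f>\beta)\le4\|g\|_2^2\le4/\Lambda^2=\frac1{256}$.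
\end{proof}

We now keep the points $x$ for which $xx'^{-1}$ is popular for a clear majority of $x'$. Two such points $a,b$ share many partners $x'$, and each shared partner writes $ab^{-1}=(ax'^{-1})(x'b^{-1})$ as a product of two popular quotients. This bounds the number of all quotients $ab^{-1}$.

\begin{lemma}\label{lem:A}
Let $\kappa=324\Lambda^4K^4\eta^{-2}$. There is a finite nonempty set $A\subset\Gamma$ such that
\[
|AA^{-1}|\le\kappa|A|\qquad\text{and}\qquad|A\cap Ax|\ge\frac{|A|}{2\kappa}\quad\text{for all }x\in B_R .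
\]
\end{lemma}

\begin{proof}
Let $A$ be the set of $x$ with $\alpha\le f(x)\le\beta$ and $\nu\{x':xx'^{-1}\in\Pi\}\ge\frac34$. By Lemma~\ref{lem:popular}, the $\nu$-average over $x$ of $\nu\{x':xx'^{-1}\notin\Pi\}$ is less than $\frac1{64}$, so by Markov's inequality this quantity exceeds $\frac14$ with $\nu$-probability at most $\frac1{16}$. With Lemma~\ref{lem:flat}, $\nu(A)\ge1-\frac1{16}-\frac1{16}-\frac1{256}\ge\frac56$. Any set $E\subset\{f\le\beta\}$ has
\begin{equation}\label{eq:count}
|E|\ge\frac{\nu(E)}{\beta^2}=\frac{\nu(E)\,W}{9\Lambda^2}.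
\end{equation}
Using this for $E=A$, together with $\frac5{54}\ge\frac1{12}$, Lemma~\ref{lem:flat} and $N<KW$, we get
\begin{equation}\label{eq:sizeA}
\frac N{12\Lambda^2K}\le|A|\le16KW .
\end{equation}

\emph{Small doubling.} Let $a,b\in A$ and $z=ab^{-1}$. The set $E$ of $x'$ with $ax'^{-1}\in\Pi$, $bx'^{-1}\in\Pi$ and $f(x')\le\beta$ has $\nu(E)\ge1-\frac14-\frac14-\frac1{256}\ge\frac13$, so $|E|\ge W/(27\Lambda^2)$ by \eqref{eq:count}. For $x'\in E$ put $y=ax'^{-1}\in\Pi$; then $y^{-1}z=x'b^{-1}=(bx'^{-1})^{-1}\in\Pi$, and distinct $x'$ give distinct $y$. Hence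
\[
\sum_y\psi(y)\psi(y^{-1}z)\ge\Big(\frac\eta K\Big)^2\frac W{27\Lambda^2}\qquad\text{for every }z\in AA^{-1}.
\]
The left-hand side sums to $N^2$ over $z\in\Gamma$. By $N<KW$ and \eqref{eq:sizeA},
\[
|AA^{-1}|\le\frac{27\Lambda^2K^2N^2}{\eta^2W}\le\frac{27\Lambda^2K^3N}{\eta^2}\le\frac{27\cdot12\,\Lambda^4K^4}{\eta^2}|A|=\kappa|A| .
\]

\emph{Almost invariance.} Let $|x|\le R$. By \eqref{eq:lip}, $\|\rho_xf-f\|_2\le1/\Lambda$. Since $\nu(Ax)=\sum_{a\in A}f(ax)^2$,
\[
\nu(Ax)^{1/2}=\|(\rho_xf)\mathbf{1}_A\|_2\ge\|f\mathbf{1}_A\|_2-\tfrac1{32}\ge\sqrt{5/6}-\tfrac1{32}\ge0.85 .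
\]
So $\nu(Ax)\ge0.72$ and $\nu(A\cap Ax)\ge\frac56+0.72-1\ge\frac12$. By \eqref{eq:count} and \eqref{eq:sizeA},
\[
|A\cap Ax|\ge\frac W{18\Lambda^2}\ge\frac{|A|}{288\Lambda^2K}\ge\frac{|A|}{2\kappa}.\qedhere
\]
\end{proof}

\subsection{From small doubling to an approximate group}

Lemma~\ref{lem:A} controls $AA^{-1}$, whereas it places $B_R$ inside $A^{-1}A$, and in a noncommutative group the two can have very different sizes. For example, let $H$ be a finite group, let $x$ generate the second factor of the free product $H*\mathbb{Z}$, and let $A=H\cup xH$. Then $AA^{-1}=H\cup xH\cup Hx^{-1}\cup xHx^{-1}$ has at most $4|H|$ elements, but $A^{-1}A\supset HxH$ has at least $|H|^2$. The remedy is to keep only the elements of $A^{-1}A$ with many representations $b^{-1}c$. In the example $Az=A$ for $z\in H$, while for $z\notin H$ the set $A\cap Az=(H\cap xHz)\cup(xH\cap Hz)$ has at most two elements; so these elements recover the subgroup $H$.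

\begin{lemma}\label{lem:approx}
Let $A\subset\Gamma$ be finite and nonempty with $|AA^{-1}|\le\kappa|A|$, and let $U=\{x\in\Gamma:|A\cap Ax|\ge|A|/(2\kappa)\}$. Then $U^2$ is a $128\kappa^{12}$-approximate group containing $U$.
\end{lemma}

\begin{proof}
Let $\sigma(x)=|A\cap Ax|$, the number of pairs $(b,c)\in A^2$ with $b^{-1}c=x$ (in this proof $A^2$ with a pair denotes the Cartesian square). Then $\sigma(x^{-1})=\sigma(x)\le|A|$, $\sigma(o)=|A|$, $\sum_x\sigma(x)=|A|^2$, and $\sigma$ vanishes off $A^{-1}A$. As $\kappa\ge1$, the set $U$ is finite, symmetric and contains $o$.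

\emph{$U$ is large.} Although $|A^{-1}A|$ and $|AA^{-1}|$ may differ, the numbers of coincidences agree, because $b^{-1}c=b'^{-1}c'$ if and only if $b'b^{-1}=c'c^{-1}$. Let $\tau(y)$ be the number of pairs $(c',c)$ of elements of $A$ with $c'c^{-1}=y$. By Cauchy--Schwarz,
\[
\sum_x\sigma(x)^2=\sum_{y\in AA^{-1}}\tau(y)^2\ge\frac{|A|^4}{|AA^{-1}|}\ge\frac{|A|^3}\kappa .
\]
The terms with $x\notin U$ contribute at most $\frac{|A|}{2\kappa}\sum_x\sigma(x)=\frac{|A|^3}{2\kappa}$, and those with $x\in U$ at most $|U||A|^2$. Hence $|U|\ge|A|/(2\kappa)$.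

\emph{$U^5$ is small.} For each $z\in AU^5A^{-1}$ fix one expression $z=a\,d_1\cdots d_5\,a'^{-1}$ with $a,a'\in A$ and $d_i\in U$. Each $d_i$ can be written as $b_i^{-1}c_i$ with $b_i,c_i\in A$ in at least $|A|/(2\kappa)$ ways. A choice of these five representations gives the tuple
\[
(ab_1^{-1},\ c_1b_2^{-1},\ c_2b_3^{-1},\ c_3b_4^{-1},\ c_4b_5^{-1},\ c_5a'^{-1})
\]
of six elements of $AA^{-1}$ with product $z$. The tuple determines $z$, hence $a$ and the $d_i$; the first entry then gives $b_1$, so $c_1=b_1d_1$, the second entry gives $b_2$, and so on. All these tuples are therefore distinct, and $|AU^5A^{-1}|\,(|A|/2\kappa)^5\le(\kappa|A|)^6$. Since $AU^5A^{-1}$ contains a two-sided translate of $U^5$,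
\[
|U^5|\le32\kappa^{11}|A|\le64\kappa^{12}|U| .
\]

\emph{Covering.} Let $Q_0\subset U^4$ be maximal among subsets for which the translates $xU$, $x\in Q_0$, are pairwise disjoint. These translates lie in $U^5$, so $|Q_0|\le64\kappa^{12}$. For $z\in U^4$, maximality gives $x\in Q_0$ with $zU\cap xU\ne\emptyset$, so $z\in xUU^{-1}=xU^2$. Put $V=U^2$ and $Q=Q_0\cup Q_0^{-1}$. Then $V$ is symmetric, $o\in U\subset V$, $V^2\subset QV$, and $Q$ is a symmetric subset of $V^2\subset V^3$ with $|Q|\le128\kappa^{12}$.
\end{proof}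

\subsection{From a ball to the whole group}

Theorem~\ref{thm:bgt} will cover a ball by a bounded number of cosets. If the radius is at least the number of cosets, the covering extends to $\Gamma$.

\begin{lemma}\label{lem:index}
Let $G_0$ be a subgroup of $\Gamma$ and $m\ge1$ an integer. If $B_m$ is covered by at most $m$ left cosets of $G_0$, then $[\Gamma:G_0]\le m$.
\end{lemma}

\begin{proof}
Let $\mathcal{C}_j$ be the set of left cosets of $G_0$ that meet $B_j$. Then $\{G_0\}=\mathcal{C}_0\subset\mathcal{C}_1\subset\dots\subset\mathcal{C}_m$ and $|\mathcal{C}_m|\le m$, so the $m$ inclusions cannot all be strict: $\mathcal{C}_j=\mathcal{C}_{j+1}$ for some $j<m$. For $s\in S$ we have $sB_j\subset B_{j+1}$, so left multiplication by $s$ maps $\mathcal{C}_j$ into $\mathcal{C}_{j+1}=\mathcal{C}_j$. Every $g\in\Gamma$ is a product of elements of $S$, so $gG_0\in\mathcal{C}_j$ for all $g$.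
\end{proof}

\begin{lemma}\label{lem:fbn}
If $H$ is a finite normal subgroup of $G_0$ and $G_0/H$ is nilpotent, then $G_0$ is virtually nilpotent.
\end{lemma}

\begin{proof}
The centralizer $Z$ of $H$ in $G_0$ is the kernel of the conjugation map from $G_0$ to the finite group $\operatorname{Aut}(H)$, so it has finite index. The subgroup $Z\cap H$ is central in $Z$, and $Z/(Z\cap H)$ embeds in the nilpotent group $G_0/H$. Hence $Z$ is nilpotent.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\kappa=\kappa(K)$ be as in Lemma~\ref{lem:A}, and let $r_0(K)=m=m(128\kappa^{12})$ be given by Theorem~\ref{thm:bgt}; it depends on $K$ only. Suppose that $R\ge m$ and $W(\Lambda R)<KW(R)$. Take $A$ from Lemma~\ref{lem:A} and $U$ from Lemma~\ref{lem:approx}. Then $B_m\subset B_R\subset U\subset U^2$, and $U^2$ is a $128\kappa^{12}$-approximate group. Theorem~\ref{thm:bgt} gives $H$ and $G_0$ with $G_0/H$ nilpotent such that $B_m$ is covered by at most $m$ left cosets of $G_0$. By Lemma~\ref{lem:index}, $G_0$ has finite index in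 $\Gamma$, and by Lemma~\ref{lem:fbn} it has a nilpotent subgroup of finite index. So $\Gamma$ is virtually nilpotent, a contradiction.
\end{proof}

\section{Decay estimates and the occupation bound}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(a)}]
By Lemma~\ref{lem:poly}, $W$ is finite, and $W(\Lambda^kR)\ge c\Lambda^{dk}R^d\ge(c/C)\Lambda^{dk}W(R)$ for $R\ge1$. This is \eqref{eq:growth} with $D=d/2$, $c_0=c/C\le1$ and $r_0=1$. Apply Proposition~\ref{prop:decay} and the first bound of Lemma~\ref{lem:test}.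
\end{proof}

For part (b) the profile may be infinite from some scale on. No smooth test function is then available, but its absence is a spectral gap, and the crude estimate through $|B_r|$ suffices.

\begin{lemma}\label{lem:gap}
If $W(R_*)=\infty$ for some $R_*>0$, then there are $\lambda\in(0,1)$ and $b>0$ such that $\mathbb{P}(X_t\in yB_r)\le\lambda^{t/2}$ for all $y\in\Gamma$, $r\ge1$ and $t\ge br$.
\end{lemma}

\begin{proof}
No function is $R_*$-smooth, so $\mathcal{E}_S(|h|)\ge\|h\|_2^2/R_*^2$ for every finitely supported $h$. Since $P$ has nonnegative entries, Lemma~\ref{lem:compare} gives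
\[
|\langle Ph,h\rangle|\le\langle P|h|,|h|\rangle=\|h\|_2^2-\mathcal{E}_\mu(|h|)\le\lambda\|h\|_2^2,\qquad\lambda=\max\Big\{\frac12,\,1-\frac1{C_\mu R_*^2}\Big\}.
\]
Finitely supported functions are dense, and the norm of a self-adjoint operator is the supremum of $|\langle Ph,h\rangle|$ over unit vectors, so $\|P\|\le\lambda$. Every element of $B_r$ is a product of $\lfloor r\rfloor$ elements of $S\cup\{o\}$, so $|B_r|\le e^{ar}$ with $a=\log(1+|S|)$. Therefore
\[
\mathbb{P}(X_t\in yB_r)=\langle P^t\mathbf{1}_{yB_r},\mathbf{1}_{\{o\}}\rangle\le\lambda^t|B_r|^{1/2}\le\lambda^te^{ar}.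
\]
With $b=2a/\log(1/\lambda)$ we have $\lambda^{t/2}e^{ar}\le1$ for $t\ge br$.
\end{proof}

In this case $\mathbb{E}[L_r]\le br+1+\sum_{t\ge0}\lambda^{t/2}\le Cr$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(b)}]
Fix $D>0$. Suppose first that $W(R_*)=\infty$ for some $R_*$. For $t\ge br$, Lemma~\ref{lem:gap} bounds the probability by $\lambda^{t/2}\le C_D(1+t)^{-D}\le C_D(1+t/r^2)^{-D}$. For $t<br$ we have $t/r^2<b$, so $1\le(1+b)^D(1+t/r^2)^{-D}$.

Suppose now that $W$ is finite everywhere. Proposition~\ref{prop:key} with $K=\Lambda^{4D}$, applied at the scales $R,\Lambda R,\dots,\Lambda^{k-1}R$, gives $W(\Lambda^kR)\ge\Lambda^{4Dk}W(R)$ for $R\ge r_0(K)$. This is \eqref{eq:growth} with exponent $2D$ and $c_0=1$. Let $f$ be given by Proposition~\ref{prop:decay}. The second bound of Lemma~\ref{lem:test} yields, for every $y$,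
\[
\mathbb{P}(X_t\in yB_r)\le2\big(C(1+2t/r^2)^{-2D}\big)^{1/2}\le2\sqrt C\,(1+t/r^2)^{-D}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A transient $G$ is infinite. If $\Gamma$ is virtually nilpotent, then $|B_n|\asymp n^d$ for an integer $d$ by Theorem~\ref{thm:bass}, and $d\ge3$ by Theorem~\ref{thm:rec} and transience; Theorem~\ref{thm:strong}(a) gives $\mathbb{P}(X_t\in B_r)\le C(1+t/r^2)^{-3/2}$. Otherwise the same bound is Theorem~\ref{thm:strong}(b) with $D=\frac32$ and $y=o$. Comparing the sum with an integral,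
\[
\mathbb{E}[L_r]\le C\Big(1+\int_0^\infty(1+t/r^2)^{-3/2}\,dt\Big)=C(1+2r^2)\le3Cr^2.\qedhere
\]
\end{proof}

\section{Higher moments and sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(c)}]
Let $M=\sup_{x\in\Gamma}\mathbb{E}|\{t\ge0:xX_t\in B_r\}|$ be the largest expected time in $B_r$ over all starting points $x$. A walk started at $x$ spends no time in $B_r$ before its first visit there, at some $y\in B_r$. From then on it is $y$ times an independent copy $X'$ of $X$, by the strong Markov property, and $yX'_t\in B_r$ implies $X'_t\in y^{-1}B_r\subset B_{2r}$. Hence $M\le\mathbb{E}[L_{2r}]\le Cr^2$ by Theorem~\ref{thm:main}.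

Let $I_t=\mathbf{1}[X_t\in B_r]$. Expand $L_r^k=(\sum_tI_t)^k$ as a sum over $k$-tuples of times; each nondecreasing tuple is the rearrangement of at most $k!$ tuples, so
\[
L_r^k\le k!\sum_{t_1\le\dots\le t_k}I_{t_1}\cdots I_{t_k}.
\]
Given $X_0,\dots,X_{t_{k-1}}$, the conditional expectation of $\sum_{t_k\ge t_{k-1}}I_{t_k}$ is at most $M$, by the Markov property. So the expectation of the $k$-fold sum is at most $M$ times that of the $(k-1)$-fold sum, and by induction $\mathbb{E}[L_r^k]\le k!\,M^k\le k!\,(Cr^2)^k$. Expanding the exponential, $\mathbb{E}\exp(L_r/(2Cr^2))\le\sum_{k\ge0}2^{-k}=2$.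
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(d)}]
\emph{The lattice $\mathbb{Z}^3$.} With the standard generators, $|B_n|\asymp n^3$, so part (a) gives $\mathbb{E}[L_1]<\infty$ and $G$ is transient. The word length is the $\ell^1$ norm, so $|x|\le\sqrt3\|x\|$ for the Euclidean norm $\|x\|$, and $\mathbb{E}\|X_t\|^2=t$. Markov's inequality gives $\mathbb{P}(|X_t|>r)\le3t/r^2\le\frac12$ for $t\le r^2/6$. There are at least $r^2/6$ integers in $[0,r^2/6]$, so $\mathbb{E}[L_r]\ge r^2/12$.

\emph{The lamplighter group.} The group $\mathbb{Z}_2\wr\mathbb{Z}$ consists of pairs $(\omega,x)$, where $\omega:\mathbb{Z}\to\mathbb{Z}_2$ is finitely supported (the lit lamps) and $x\in\mathbb{Z}$ (the position), with product $(\omega,x)(\omega',x')=(\omega+\omega'(\cdot-x),x+x')$. Take $S=\{\tau,\tau^{-1},a\}$ with $\tau=(0,1)$ and $a=(\mathbf{1}_{\{0\}},0)$. Right multiplication by $\tau^{\pm1}$ moves the position by $\pm1$, and right multiplication by $a$ switches the lamp at the current position. In the product $a^{\varepsilon_1}\tau\cdots a^{\varepsilon_n}\tau$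 with $\varepsilon_i\in\{0,1\}$ the lamp at $i-1$ has state $\varepsilon_i$, so these $2^n$ elements are distinct and $|B_{2n}|\ge2^n$. The group has exponential growth, it is not virtually nilpotent by Theorem~\ref{thm:bass}, and part (b) with $D=2$ gives $\mathbb{E}[L_1]<\infty$; so $G$ is transient.

An element whose lit lamps and position lie in $[-n,n]$ has length at most $7n+1$: walk from $0$ to $-n$, then to $n$, then back to the position, using at most $n+2n+2n=5n$ moves, and make at most $2n+1$ switches on the way. Let $Y_t$ be the position of simple random walk. Its increments are independent with mean $0$ and variance $\frac23\le1$, so Kolmogorov's maximal inequality gives $\mathbb{P}(\max_{j\le t}|Y_j|>n)\le t/n^2\le\frac12$ for $n\ge1$ and $t\le n^2/2$. On the complementary event all lamps lit at time $t$ lie in $[-n,n]$, so $|X_t|\le7n+1$. For $r\ge8$ take $n=\lfloor(r-1)/7\rfloor\ge1$; then $7n+1\le r$ and $n\ge(r-1)/14\ge r/16$, so $\mathbb{E}[L_r]\ge n^2/4\ge r^2/1024$. For $1\le r<8$ we have $\mathbb{E}[L_r]\ge1\ge r^2/64$.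
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT}
Breuillard, Green and Tao, \emph{The structure of approximate groups}, Publ. IH\'ES \textbf{116} (2012).

\bibitem{LPSZ}
Russell Lyons, Yuval Peres, Xin Sun and Tianyi Zheng, \emph{Occupation measure of random walks and wired spanning forests in balls of Cayley graphs}, arXiv:1705.03576 (2017).

\end{thebibliography}
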